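\title{The maximum running time of $K_5$-bootstrap percolation is quadratic}

\begin{abstract}
In the $K_r$-bootstrap percolation process, each step adds to a graph all
non-edges that complete a new copy of $K_r$. Let $M_{K_r}(n)$ be the largest
number of steps that the process can take on $n$ vertices. We prove that
$M_{K_5}(n)\ge(\frac1{16}-o(1))n^2$, so $M_{K_5}(n)$ is quadratic in $n$, and
that $(\frac1{16}-o(1))n^2\le M_{K_r}(n)\le(\frac{r-3}{2(r-2)}+o(1))n^2$ for
every fixed $r\ge5$. In the construction the slowly infected edges are indexed
by $2\times2$ matrices of nearly orthogonal integer vectors, and a copy of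
$K_5$ passes the infection from a matrix to its transpose.
\end{abstract}

\section{Introduction}\label{sec:intro}

For graphs $F$ and $H$, a \emph{copy} of $F$ in $H$ is a subgraph of $H$
isomorphic to $F$, and $c(F,H)$ is the number of copies. The
\emph{$F$-bootstrap percolation process}, or \emph{$F$-process}, starting with
$H$ is the sequence of graphs $H_0=H,H_1,H_2,\dots$ on $V(H)$ in which
$H_{i+1}$ is obtained from $H_i$ by adding every pair $e$ of vertices with
$c(F,H_i\cup e)>c(F,H_i)$; here $H_i\cup e$ is $H_i$ with the edge $e$ added.
The \emph{running time} is $\tau_F(H)=\min\{t\ge0: H_t=H_{t+1}\}$, and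
\[
M_F(n)=\max\{\tau_F(H): H \text{ is a graph on } n \text{ vertices}\}.
\]
For the complete graph $F=K_r$ the rule reads as follows: a non-edge $uv$ of
$H_i$ is added exactly when $u$ and $v$ have $r-2$ common neighbors in $H_i$
that are pairwise adjacent.

Every step before time $\tau_F(H)$ adds an edge, so $M_F(n)\le\binom n2$. A
running time of order $n^2$ is thus an extreme behavior: a positive
proportion of all pairs is added, at a rate of a bounded number of pairs per
step on average, although the graph becomes dense on the way. For triangles
nothing of the kind happens. In the $K_3$-process two vertices are adjacent in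
$H_i$ exactly when their distance in $H$ is at most $2^i$, by induction on
$i$; the slowest starting graph is a path, and
$M_{K_3}(n)=\lceil\log_2(n-1)\rceil$ for $n\ge2$. For larger cliques it is
known that $M_{K_4}(n)=n-3$ for all $n\ge3$, that $M_{K_r}(n)=\Omega(n^2)$ for
all $r\ge6$, and that $M_{K_5}(n)$ is asymptotically larger than
$n^{2-\varepsilon}$ for every $\varepsilon>0$. The last bound leaves room for
$M_{K_5}(n)=o(n^2)$, and Remark~\ref{rem:removal} below shows that starting
graphs built from copies of $K_5$ with bounded overlap give only $o(n^2)$. The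
following question is stated as an open problem by Liu, Nie, Piga and
Sch\"ulke~\cite{LNPS}: \emph{is $M_{K_5}(n)$ quadratic in $n$, that is, does
$M_{K_5}(n)=\Omega(n^2)$ hold?} The answer is yes.

\begin{theorem}\label{thm:main}
We have $M_{K_5}(n)\ge\left(\frac1{16}-o(1)\right)n^2$. Consequently
$M_{K_5}(n)=\Theta(n^2)$.
\end{theorem}

\begin{theorem}\label{thm:general}
For every fixed $r\ge5$,
\[
\frac1{16}\le\liminf_{n\to\infty}\frac{M_{K_r}(n)}{n^2}
\le\limsup_{n\to\infty}\frac{M_{K_r}(n)}{n^2}\le\frac{r-3}{2(r-2)}.
\]
In particular
$\left(\frac1{16}-o(1)\right)n^2\le M_{K_5}(n)\le\left(\frac13+o(1)\right)n^2$.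
\end{theorem}

We do not claim that either constant is sharp.

Section~\ref{sec:switch} reduces Theorem~\ref{thm:main} to a static problem
about graphs with few almost complete $5$-sets. Section~\ref{sec:model} shows
the main idea in a small model, and
Sections~\ref{sec:vectors}--\ref{sec:count} carry out the construction.
Section~\ref{sec:general} proves Theorem~\ref{thm:general}.

\section{Blocks and switches}\label{sec:switch}

A pair is added in the $K_5$-process only if it lies in a $5$-set whose other
nine pairs are edges. To control the process we fix in advance a graph $G$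
that it will never leave, and we make sure that we know all $5$-sets of $G$ at
which an edge could be added. Call a $5$-set of vertices \emph{dense in $G$}
if it spans at least $9$ edges of $G$, that is, if it contains at most one
non-adjacent pair.

A \emph{switch system} consists of a graph $G$, a family of $5$-cliques of $G$
called \emph{blocks}, and a set $\mathcal S\subseteq E(G)$ of \emph{switches},
such that
\begin{itemize}
\item[(R)] every $5$-set that is dense in $G$ is a block;
\item[(S)] every block contains exactly two switches.
\end{itemize}
The \emph{switch graph} $\Lambda$ has vertex set $\mathcal S$, and two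
switches are adjacent in $\Lambda$ if they lie in a common block. We refer to
(R) as \emph{rigidity}.

\begin{lemma}\label{lem:switch}
Let $e_0$ be a switch of a switch system, and let $H$ be obtained from $G$ by
deleting all switches other than $e_0$. Then the $K_5$-process starting with
$H$ satisfies
\[
E(H_i)=(E(G)\setminus\mathcal S)\cup
\{e\in\mathcal S:\operatorname{dist}_\Lambda(e_0,e)\le i\}\qquad(i\ge0).
\]
Hence $\tau_{K_5}(H)\ge\operatorname{dist}_\Lambda(e_0,e)$ for every switch
$e$ in the component of $e_0$ in $\Lambda$.
\end{lemma}

\begin{proof}
The formula holds for $i=0$. Assume it for $i$; in particular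
$H_i\subseteq G$. Let $e\in E(H_{i+1})\setminus E(H_i)$. Then $e$ lies in a
$5$-set $S$ whose other nine pairs are edges of $H_i$, hence of $G$. By (R),
$S$ is a block. So $e$ is an edge of $G$ missing from $H_i$, that is, a switch
at distance more than $i$ from $e_0$. The second switch of $S$ is one of the
other nine pairs, so it lies in $H_i$ and has distance at most $i$ from $e_0$.
Therefore $\operatorname{dist}_\Lambda(e_0,e)=i+1$. Conversely, let $e$ be a
switch at distance $i+1$ from $e_0$. It shares a block with a switch $e'$ at
distance $i$. By (S) the other eight edges of that block are not switches, so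
they and $e'$ lie in $H_i$, and $e$ is added in step $i+1$. This proves the
formula. If $\operatorname{dist}_\Lambda(e_0,e)=D$, a shortest path from $e_0$
to $e$ contains a switch at distance $i+1$ for each $i<D$, so
$H_i\ne H_{i+1}$ for all $i<D$.
\end{proof}

\begin{example}\label{ex:chain}
Take vertices $a_0,b_0,\dots,a_m,b_m$ and $c_1,\dots,c_m$, blocks
$B_k=\{a_{k-1},b_{k-1},c_k,a_k,b_k\}$ for $1\le k\le m$, and switches
$a_kb_k$; let $G$ be the union of the cliques on the blocks. Property (S)
holds, and $\Lambda$ is a path with $m$ edges. For (R), place $a_k,b_k$ at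
position $2k$ and $c_k$ at position $2k-1$, so that $B_k$ occupies the
positions $2k-2,2k-1,2k$. Let $S$ be dense, with $u,v\in S$ at the smallest
and the largest position. If $u,v\in B_k$, then $S=B_k$. Otherwise $uv$ is the
non-adjacent pair, and the three other vertices of $S$ are common neighbors of
$u$ and $v$. A common neighbor lies in one block with $u$ and in another with
$v$, so it is $a_k$ or $b_k$ for some $k$ with $u\in B_k\setminus B_{k+1}$.
The position of $u$ is then $2k-2$ or $2k-1$, which determines $k$, so there
are at most two common neighbors, a contradiction. By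
Lemma~\ref{lem:switch} the process takes $m$ steps on $3m+2$ vertices.
\end{example}

To improve on this linear bound one has to fold such a chain onto few
vertices without creating new dense sets. The next remark, which is not used
in the proofs, shows how much overlap a quadratic bound requires.

\begin{remark}\label{rem:removal}
Fix $C$ and consider switch systems on $n$ vertices in which every edge lies
in at most $C$ blocks. By (R) every copy of $K_5$ in $G$ is a block, so there
are at most $C\binom n2=o(n^5)$ copies. The graph removal lemma states that in
an $n$-vertex graph with $o(n^5)$ copies of $K_5$ some set of $o(n^2)$ edges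
meets all copies. So there are at most $C\cdot o(n^2)$ blocks. Since $\Lambda$
has at most one edge per block, all distances in $\Lambda$ are $o(n^2)$.
\end{remark}

A quadratic construction must therefore use some edges in an unbounded number
of blocks. In ours, almost all edges of $G$ are switches, and the few
remaining edges are shared by many blocks. The graph has eight parts of size
about $n/8$, grouped into four pairs. Almost all of the $4(n/8)^2=n^2/16$
pairs of vertices between paired parts are switches, and almost all switches
lie on one path of $\Lambda$.

\section{A model: rows, columns and sums}\label{sec:model}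

Let $\Omega$ be a finite set, and let $X,Y,X',Y'$ be four copies of
$\Omega^2$. A pair $x=(p,q)\in X$, $y=(r,s)\in Y$ is the same thing as a
matrix $W=\left(\begin{smallmatrix}p&q\\ r&s\end{smallmatrix}\right)$ with
rows $x$ and $y$. Let the block of $W$ consist of the rows $x\in X$, $y\in Y$,
the columns $x'=(p,r)\in X'$, $y'=(q,s)\in Y'$, and a fifth vertex $z(W)$. Its
switches are $xy$ and $x'y'$. A row and a column of $W$ share an entry, so
there are only $O(|\Omega|^3)$ edges between $X\cup Y$ and $X'\cup Y'$, while
there are $|\Omega|^4=|X||Y|$ matrices. This is the proportion we want. The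
question is how to choose $z(W)$ from a small set so that (R) holds.

\emph{First attempt: $z(W)=z$ for all $W$.} Take $q\ne\tilde q$. The blocks of
$\left(\begin{smallmatrix}p&q\\ r&s\end{smallmatrix}\right)$ and
$\left(\begin{smallmatrix}p&\tilde q\\ r&s\end{smallmatrix}\right)$ both
contain $y=(r,s)$, $x'=(p,r)$ and $z$. These three vertices together with
$x=(p,q)$ and $\tilde x=(p,\tilde q)$ form a dense set that is not a block.
The same set appears whenever two matrices that differ only in the entry $q$
have the same fifth vertex. So $z(W)$ and three entries of $W$ should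
determine the fourth entry, which suggests the sum $\Sigma W=p+q+r+s$.

\emph{Second attempt: $\Omega=\mathbb Z_m$ and $z(W)=\Sigma W$.} Every row or
column can be completed to a matrix with any prescribed sum $c$, so $c$ is
adjacent to all of $X\cup Y\cup X'\cup Y'$, and $\{x,\tilde x,y,x',c\}$ is
dense again. The edges $xc$ and $yc$ may come from two different matrices, so
a triangle $x,y,c$ says nothing about the sum of the matrix with rows $x,y$.
We need a setting in which every triangle $x,y,z$ forces $z=z(W)$.

\emph{Third attempt: orthonormal entries.} Let $\Omega=\{e_1,\dots,e_m\}$ be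
the standard basis of $\mathbb Z^m$, allow only matrices with four distinct
entries, and put $z(W)=\Sigma W\in\mathbb Z^m$. Now adjacency carries
information. For instance $c=e_1+e_2+e_3+e_5$ is adjacent to the row
$(e_1,e_2)$ but not to the row $(e_3,e_4)$. In general, let $x=(p,q)$,
$y=(r,s)$ and $c$ form a triangle. The edge $xy$ says that $p,q,r,s$ are
orthonormal. The edge $xc$ says that $c$ is a sum of four orthonormal vectors
including $p$ and $q$, so $|c|^2=4$ and
$\langle c,p\rangle=\langle c,q\rangle=1$. The edge $yc$ gives
$\langle c,r\rangle=\langle c,s\rangle=1$. Hence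
\begin{equation}\label{eq:model}
|c-\Sigma W|^2=|c|^2-2\langle c,\Sigma W\rangle+|\Sigma W|^2=4-8+4=0 .
\end{equation}
The triangle forces $c=\Sigma W$, and $\{x,\tilde x,y,x',c\}$ is no longer
dense, since two triangles $xyc$ and $\tilde xyc$ would give $q=\tilde q$. The
price is the number of sums: there are $\binom m4$ of them, against at most
$m^2$ vertices in $X$.

The construction keeps the computation \eqref{eq:model} and avoids the price.
For $\Omega$ we take a grid $\{-a,\dots,a\}^d$. Most quadruples from a
high-dimensional grid are nearly orthogonal and of nearly equal length, while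
sums of four grid points take at most $|\Omega|^{1.1}$ values. With
approximate orthogonality \eqref{eq:model} shows only that $c-\Sigma W$ is
short, and a linear hash recorded in $z(W)$ turns ``short'' into ``zero''
(Section~\ref{sec:vectors}). It then remains to make distances in $\Lambda$
long. We arrange four copies of the model cyclically and attach counters to
the vertices (Section~\ref{sec:main}), which turns $\Lambda$ into a union of
long cycles. We cut each cycle into a path (Section~\ref{sec:cut}) and link
the paths with few extra vertices (Section~\ref{sec:link}).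

\section{Nearly orthogonal vectors and a hash}\label{sec:vectors}

We fix the following absolute constants: $a=2^{19}$, $b=2a+1$,
$I=\{-a,\dots,a\}$, $\mu=a(a+1)/3$, and a prime $P>16a$. The set $I$ is a
complete residue system modulo $b$. The number
$\mu=\frac{2}{2a+1}\sum_{\alpha=1}^a\alpha^2$ is the mean of $\alpha^2$ for
uniform $\alpha\in I$. The size of $a$ is chosen so that $b>2^{20}=16^5$. Let
$\mathcal H(\rho)=-\rho\log_2\rho-(1-\rho)\log_2(1-\rho)$ be the binary
entropy, and recall that
$\sum_{k\le\rho d}\binom dk\le2^{\mathcal H(\rho)d}$ for $0<\rho\le\frac12$.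
Fix $\rho\in(0,\frac12)$ with
\begin{equation}\label{eq:rho}
\mathcal H(\rho)+\rho\log_2(16a)\le\tfrac14,
\end{equation}
which is possible because the left side tends to $0$ as $\rho\to0$, and put
$\varepsilon=\rho/64$.

Let $d$ be a large integer, $\Omega=I^d$ and $L=|\Omega|=b^d$. Let $M$ be any
integer with
\begin{equation}\label{eq:M}
L^{0.7}\le M\le L^{0.8}.
\end{equation}
It will be the range of the counters. The upper bound keeps the number of
fifth vertices small, and the lower bound leaves enough room for linking the
paths. Let $\kappa$ be the least integer with $P^\kappa>2^{d/4}$; then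
$P^{\kappa-1}\le2^{d/4}$, so $P^{4\kappa}\le P^42^d$.

\begin{lemma}[Hash]\label{lem:hash}
There is an additive map $\theta:\mathbb Z^d\to\mathbb F_P^\kappa$ such that
$\theta(v)\ne0$ for every nonzero $v\in\mathbb Z^d$ with $|v|^2\le\rho d$ and
$|v_\nu|\le8a$ for all coordinates $\nu$.
\end{lemma}

\begin{proof}
Such a vector $v$ has integer coordinates, so at most $\rho d$ of them are
nonzero, and each nonzero coordinate takes one of $16a$ values. By
\eqref{eq:rho} the number of such $v$ is at most
$2^{\mathcal H(\rho)d}(16a)^{\rho d}\le2^{d/4}<P^\kappa$. Let $R$ be a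
uniformly random $\kappa\times d$ matrix over $\mathbb F_P$ and
$\theta(v)=Rv \bmod P$. Each $v$ as above has a coordinate with
$0<|v_\nu|\le8a<P$, so $v\not\equiv0\pmod P$, the vector $Rv$ is uniform in
$\mathbb F_P^\kappa$, and $\theta(v)=0$ with probability $P^{-\kappa}$. By the
union bound some $R$ works for all $v$.
\end{proof}

Fix such a $\theta$. For a matrix
$W=\left(\begin{smallmatrix}p&q\\ r&s\end{smallmatrix}\right)$ with entries in
$\Omega$ write
\[
\Sigma W=p+q+r+s,\qquad
W^\top=\begin{pmatrix}p&r\\ q&s\end{pmatrix},\qquad
\theta(W)=\begin{pmatrix}\theta(p)&\theta(q)\\ \theta(r)&\theta(s)\end{pmatrix}.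
\]
Call $W$ \emph{typical} if $\bigl||v|^2-\mu d\bigr|\le\varepsilon d$ for each
entry $v$, and $|\langle v,v'\rangle|\le\varepsilon d$ for entries $v,v'$ in
any two different positions. Let $T$ be the set of typical matrices. It is
invariant under all permutations of the four positions, in particular under
transposition.

\begin{lemma}\label{lem:typical}
$|T|\ge\bigl(1-\frac{10a^4}{\varepsilon^2d}\bigr)L^4$, so
$|T|=(1-o(1))L^4$ as $d\to\infty$.
\end{lemma}

\begin{proof}
Choose the four entries independently and uniformly from $\Omega$. Each of the
four squared norms and six inner products is a sum of $d$ independent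
variables of absolute value at most $a^2$, with mean $\mu$ for a norm and mean
$0$ for an inner product, since $I$ is symmetric. The variance of each sum is
at most $a^4d$, so by Chebyshev's inequality it deviates from its mean by more
than $\varepsilon d$ with probability at most $a^4/(\varepsilon^2d)$.
\end{proof}

The next lemma is the robust form of \eqref{eq:model}.

\begin{lemma}[Sums]\label{lem:sum}
Let $W\in T$ and $c\in\mathbb Z^d$. Suppose that every entry $v$ of $W$ is an
entry of some matrix $W_v\in T$ with $\Sigma W_v=c$, and that
$\theta(c)=\theta(\Sigma W)$. Then $c=\Sigma W$.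
\end{lemma}

\begin{proof}
Let $W'\in T$. Expanding $|\Sigma W'|^2$ into four squared norms and twelve
inner products gives
$|\Sigma W'|^2\le4(\mu+\varepsilon)d+12\varepsilon d=(4\mu+16\varepsilon)d$.
For an entry $v$ of $W'$ we have
$\langle\Sigma W',v\rangle\ge(\mu-\varepsilon)d-3\varepsilon d
=(\mu-4\varepsilon)d$. Apply the first bound to $W$ and to one of the $W_v$,
and the second bound to each $W_v$ with its entry $v$. For $g=c-\Sigma W$ this
gives
\[
|g|^2=|c|^2-2\langle c,\Sigma W\rangle+|\Sigma W|^2
\le2(4\mu+16\varepsilon)d-8(\mu-4\varepsilon)d=64\varepsilon d=\rho d .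
\]
Both $c$ and $\Sigma W$ are sums of four elements of $I^d$, so the coordinates
of $g$ are at most $8a$ in absolute value. Finally $\theta(g)=0$ by
additivity. Lemma~\ref{lem:hash} gives $g=0$.
\end{proof}

\section{The main graph and its rigidity}\label{sec:main}

In the model each switch lies in one block, so $\Lambda$ is a matching. To
continue the chain, the columns of $W$ must serve as the rows of a next block,
that of $W^\top$. We therefore use stages $t\in\{1,2,3,4\}$, read modulo $4$.
Transposing four times returns to $W$, so without further data $\Lambda$ would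
consist of $4$-cycles. To lengthen them, vertices carry counters in
$\mathbb Z_M$ and $\mathbb Z_{M+1}$ that advance once per round. Put
$\eta_4=1$ and $\eta_1=\eta_2=\eta_3=0$.

For each $t$ there are three disjoint \emph{parts}:
\begin{itemize}
\item $X_t$ consists of all $(p,q,i)$ with $p,q\in\Omega$, $i\in\mathbb Z_M$;
\item $Y_t$ consists of all $(r,s,j)$ with $r,s\in\Omega$,
$j\in\mathbb Z_{M+1}$;
\item $Z_t$ consists of all $z(W,i,j)=(\Sigma W,\theta(W),i,j)$ with $W\in T$,
$i\in\mathbb Z_M$, $j\in\mathbb Z_{M+1}$.
\end{itemize}
\emph{Stage $t$} is the set $X_t\cup Y_t$. For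
$W=\left(\begin{smallmatrix}p&q\\ r&s\end{smallmatrix}\right)\in T$,
$i\in\mathbb Z_M$ and $j\in\mathbb Z_{M+1}$, the \emph{main block}
$B_t(W,i,j)$ consists of
\begin{gather*}
(p,q,i)\in X_t,\qquad (r,s,j)\in Y_t,\qquad z(W,i,j)\in Z_t,\\
(p,r,i+\eta_t)\in X_{t+1},\qquad (q,s,j+\eta_t)\in Y_{t+1};
\end{gather*}
see Figure~\ref{fig:block}. Let $G_0$ be the graph on the union of the twelve
parts whose edges are the pairs contained in a main block, and write $\sim$
for adjacency.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (x) at (0,2) {$(p,q,i)\in X_t$};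
\node (y) at (0,0) {$(r,s,j)\in Y_t$};
\node (u) at (7,2) {$(p,r,i+\eta_t)\in X_{t+1}$};
\node (v) at (7,0) {$(q,s,j+\eta_t)\in Y_{t+1}$};
\node (z) at (3.5,3.6) {$(\Sigma W,\theta(W),i,j)\in Z_t$};
\draw[dashed,gray] (z)--(x) (z)--(y) (z)--(u) (z)--(v);
\draw[ultra thick] (x)--(y) (u)--(v);
\draw (x)--(u) node[midway,fill=white] {$p,i$};
\draw (y)--(v) node[midway,fill=white] {$s,j$};
\draw (x)--(v) node[pos=0.33,fill=white] {$q$};
\draw (y)--(u) node[pos=0.2,fill=white] {$r$};
\end{tikzpicture}
\caption{The main block $B_t(W,i,j)$ of the matrix $W$ with rows $(p,q)$ and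
$(r,s)$. The rows lie in stage $t$ (left), the columns in stage $t+1$ (right).
The two thick edges are the switches. The label of a thin edge lists the data
that either endpoint determines about the other.}\label{fig:block}
\end{figure}

The blocks $B_t(\cdot)$ have one vertex in each part of the \emph{window}
$V_t=X_t\cup Y_t\cup X_{t+1}\cup Y_{t+1}\cup Z_t$. This gives the coarse
structure of $G_0$:
\begin{itemize}
\item[(C)] every part is an independent set; vertices of stage $t$ are
adjacent only to vertices of the stages $t-1,t,t+1$ and of $Z_{t-1}\cup Z_t$;
vertices of $Z_t$ are adjacent only to vertices of the stages $t,t+1$.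
\end{itemize}
In particular the \emph{opposite} stages $t$ and $t+2$ are non-adjacent.
Throughout this section, arbitrary vertices of the five parts of $V_t$ are
written as
\begin{equation}\label{eq:names}
\begin{gathered}
x=(p,q,i)\in X_t,\qquad y=(r,s,j)\in Y_t,\qquad
z=\left(c,\left(\begin{smallmatrix}\alpha&\beta\\
\gamma&\delta\end{smallmatrix}\right),i^*,j^*\right)\in Z_t,\\
x'=(p',r',i')\in X_{t+1},\qquad y'=(q',s',j')\in Y_{t+1},
\end{gathered}
\end{equation}
and we put $W=\left(\begin{smallmatrix}p&q\\ r&s\end{smallmatrix}\right)$ and
$W'=\left(\begin{smallmatrix}p'&q'\\ r'&s'\end{smallmatrix}\right)$.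

\begin{lemma}[Edges]\label{lem:edges}
With the notation \eqref{eq:names}:
\begin{itemize}
\item[(a)] if $x\sim y$ then $W\in T$, and if $x'\sim y'$ then $W'\in T$;
\item[(b)] if $x\sim x'$ then $p'=p$, $i'=i+\eta_t$; if $x\sim y'$ then
$q'=q$; if $y\sim x'$ then $r'=r$; if $y\sim y'$ then $s'=s$, $j'=j+\eta_t$;
\item[(c)] if $x\sim z$ then $i^*=i$, $\alpha=\theta(p)$, $\beta=\theta(q)$;
if $y\sim z$ then $j^*=j$, $\gamma=\theta(r)$, $\delta=\theta(s)$;
if $x'\sim z$ then $i^*=i'-\eta_t$, $\alpha=\theta(p')$, $\gamma=\theta(r')$;
if $y'\sim z$ then $j^*=j'-\eta_t$, $\beta=\theta(q')$, $\delta=\theta(s')$;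
\item[(d)] both vector entries of any neighbor of $z$ are entries of a matrix
in $T$ with sum $c$.
\end{itemize}
\end{lemma}

\begin{proof}
An edge between the stages $t$ and $t+1$, or an edge at a vertex of $Z_t$,
lies in a block $B_t(\cdot)$, and (b), (c), (d) are read off from its
definition. An edge $xy$ lies in a block $B_t(W^\circ,\cdot,\cdot)$, and then
$W=W^\circ$, or in a block $B_{t-1}(W^\circ,\cdot,\cdot)$, and then
$W=(W^\circ)^\top$. In both cases $W\in T$. Applied to stage $t+1$, this shows
that $x'\sim y'$ implies $(W')^\top\in T$, hence $W'\in T$.
\end{proof}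

\begin{lemma}[Triangles]\label{lem:triangle}
If $x,y,z$ are pairwise adjacent, then $z=z(W,i,j)$; in particular
$c=p+q+r+s$. If $x',y',z$ are pairwise adjacent, then
$z=z(W',i'-\eta_t,j'-\eta_t)$; in particular $c=p'+q'+r'+s'$.
\end{lemma}

\begin{proof}
Let $x,y,z$ be pairwise adjacent. By Lemma~\ref{lem:edges}(a) and (c),
$W\in T$, $(i^*,j^*)=(i,j)$, and the second component of $z$ is $\theta(W)$.
It remains to show that $c=\Sigma W$. Every vertex of $Z_t$ has the form
$z(W^\circ,\cdot,\cdot)$, so
$\theta(c)=\alpha+\beta+\gamma+\delta=\theta(\Sigma W)$. By
Lemma~\ref{lem:edges}(d), applied to $x$ and to $y$, each of $p,q,r,s$ is an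
entry of a typical matrix with sum $c$. Lemma~\ref{lem:sum} gives
$c=\Sigma W$. For the triangle $x',y',z$, Lemma~\ref{lem:edges}(a), (c), (d)
give the same facts for $W'$ and the counters $i'-\eta_t$, $j'-\eta_t$.
\end{proof}

\begin{proposition}\label{prop:G0}
Every $5$-set that is dense in $G_0$ is a main block.
\end{proposition}

\begin{proof}
Let $S$ be dense.

\emph{Step 1: $S\subseteq V_t$ for some $t$.} This is where four stages are
used. Suppose first that $S$ contains a vertex $z\in Z_t$ and a vertex
$v\notin V_t$. By (C), $v\not\sim z$, and this is the only non-adjacent pair.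
The other three vertices are adjacent to $z$ and to each other, so they lie in
three different parts among $X_t,Y_t,X_{t+1},Y_{t+1}$, and both stages occur.
Thus $v$ has neighbors in stage $t$ and in stage $t+1$. If $v$ lies in a stage
$u\notin\{t,t+1\}$, then (C) gives $u=t-1$ and $u=t+2$, which is impossible
modulo $4$. If $v\in Z_u$, then (C) gives
$u\in\{t-1,t\}\cap\{t,t+1\}=\{t\}$, contradicting $v\notin V_t$.

Suppose next that $S$ contains no vertex of any $Z_t$ and is not contained in
two consecutive stages. A subset of $\mathbb Z_4$ without two opposite
elements lies in two consecutive ones, so $S$ meets two opposite stages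
$u,u+2$. These are non-adjacent, so $S$ has exactly one vertex in each, and
the other three vertices are pairwise adjacent. They lie in the opposite
stages $u+1$ and $u-1$, hence all in one of them. A stage consists of two
independent sets, so it contains no triangle, a contradiction.

\emph{Step 2: $S$ has one vertex in each part of $V_t$.} Otherwise two
vertices $u\ne\tilde u$ of $S$ lie in one part. They form the non-adjacent
pair, so the other three vertices are adjacent to each other and to $u$ and
$\tilde u$, and they lie in three of the four other parts. We show that these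
three vertices determine $u$. The same argument applies to $\tilde u$ and
gives $u=\tilde u$, a contradiction.

If $u\in Z_t$, the three vertices include $x,y$ or $x',y'$, and
Lemma~\ref{lem:triangle} determines $u$. Otherwise $u$ lies in stage $t$ or
$t+1$ and consists of two vectors and a counter. The four other parts are
$Z_t$, the second part of the stage of $u$ (the \emph{mate} part), and the two
parts of the other stage (the \emph{crossing} parts). By
Lemma~\ref{lem:edges}(b), a neighbor in a crossing part determines one vector
of $u$, neighbors in the two crossing parts determine different vectors, and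
the one denoted by the same letter $X$ or $Y$ as the part of $u$ also
determines the counter; for example, $x'$ determines $p,i$ and $y'$
determines $q$ when $u=x$. So $u$ is determined if both crossing parts occur.
If they do not, the three vertices are $z$, a vertex in the mate part and a
vertex in one crossing part. Then $z$ determines the counter of $u$ by
Lemma~\ref{lem:edges}(c), and the crossing vertex determines one vector. By
Lemma~\ref{lem:triangle} the two vectors of $u$ add up to $c$ minus the two
vectors of the mate, and this determines the other vector.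

\emph{Step 3: $S$ is a block.} Write $S=\{x,y,z,x',y'\}$ as in
\eqref{eq:names}. The ten pairs split into the triangle $xyz$, the triangle
$x'y'z$ and the four \emph{cross pairs} $xx',xy',yx',yy'$.

Suppose both triangles are complete. Lemma~\ref{lem:triangle} gives
$z=z(W,i,j)$ with $W\in T$, and also $i'=i+\eta_t$, $j'=j+\eta_t$ and
$\Sigma W=c=\Sigma W'$. At least three cross pairs are edges, so $W$ and $W'$
agree in at least three positions by Lemma~\ref{lem:edges}(b). As their sums
are equal, $W=W'$. Hence $S=B_t(W,i,j)$.

Otherwise the non-adjacent pair lies in one triangle, the other triangle is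
complete, and all four cross pairs are edges. Lemma~\ref{lem:edges}(b) gives
$W=W'$, $i'=i+\eta_t$ and $j'=j+\eta_t$. Whichever triangle is complete,
Lemmas~\ref{lem:edges}(a) and~\ref{lem:triangle} give $W\in T$ and
$z=z(W,i,j)$. Again $S=B_t(W,i,j)$.
\end{proof}

\section{Cycles of switches, and cutting them}\label{sec:cut}

A \emph{state} is a quadruple $(t,W,i,j)$ with $t\in\{1,2,3,4\}$, $W\in T$,
$i\in\mathbb Z_M$, $j\in\mathbb Z_{M+1}$. With
$W=\left(\begin{smallmatrix}p&q\\ r&s\end{smallmatrix}\right)$ it defines the
edge of $G_0$ joining $(p,q,i)\in X_t$ to $(r,s,j)\in Y_t$. Distinct states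
define distinct edges, and by Lemma~\ref{lem:edges}(a) every edge between
$X_t$ and $Y_t$ arises in this way. These edges are the \emph{main switches},
and we identify them with states. The block $B_t(W,i,j)$ contains exactly two
main switches, namely $(t,W,i,j)$ and its image under
\[
\Phi(t,W,i,j)=(t+1,W^\top,i+\eta_t,j+\eta_t).
\]
The map $\Phi$ is a bijection on states, and four applications give
\[
(1,W,i,j)\mapsto(2,W^\top,i,j)\mapsto(3,W,i,j)\mapsto(4,W^\top,i,j)
\mapsto(1,W,i+1,j+1).
\]
Since $M$ and $M+1$ are coprime, the element $(1,1)$ generates
$\mathbb Z_M\times\mathbb Z_{M+1}$ by the Chinese remainder theorem. So for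
each $W\in T$ the states $(1,W,\cdot,\cdot)$, $(2,W^\top,\cdot,\cdot)$,
$(3,W,\cdot,\cdot)$, $(4,W^\top,\cdot,\cdot)$ form a single orbit $O_W$ of
$\Phi$, of length
\[
\ell=4M(M+1),
\]
and the orbits $O_W$, $W\in T$, partition the states. The switch graph of
$G_0$ is a disjoint union of $|T|$ cycles of length $\ell$.

On a cycle of length $\ell$ distances are at most $\ell/2$, so we gain a
factor $2$ by destroying one block per cycle. Deleting a single edge of a
block would leave a dense set that is not a clique, so we delete vertices,
which preserves (R). We delete vertices of $Z_4$. This destroys all blocks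
through the deleted vertex, so the position of the cut must be computable from
the data stored in that vertex. The sum $c$ is suitable because
$\Sigma W^\top=\Sigma W$. The cuts should also be spread over many counter
values: if all cycles were cut at the counters $(0,0)$, one vertex $(p,q,0)$
would lie near the ends of up to $L^2$ paths, too many for the linking in
Section~\ref{sec:link}.

Let $d'$ be the integer with $b^{d'}\le M<b^{d'+1}$; then $d'\le d$ by
\eqref{eq:M}. For $c\in\mathbb Z^d$ put
\[
\psi(c)=\sum_{\nu=1}^{d'}(c_\nu\bmod b)\,b^{\nu-1}\in\{0,\dots,b^{d'}-1\},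
\]
where $c_\nu\bmod b\in\{0,\dots,b-1\}$. Since $b^{d'}\le M$, the integer
$\psi(c)$ is determined by its residue modulo $M$, and also by its residue
modulo $M+1$; its base-$b$ digits are the residues of $c_1,\dots,c_{d'}$. Let
$G_1$ be obtained from $G_0$ by deleting all vertices
$(c,\Theta,i^*,j^*)\in Z_4$ with $i^*=\psi(c)$ in $\mathbb Z_M$ and
$j^*=\psi(c)$ in $\mathbb Z_{M+1}$. A main block \emph{survives} if it
contains no deleted vertex. For $W\in T$ and $\psi=\psi(\Sigma W)$ put
\[
\sigma_W=(1,W,\psi+1,\psi+1),\qquad \omega_W=(3,W,\psi,\psi).
\]

\begin{lemma}\label{lem:cut}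
The graph $G_1$ with the surviving main blocks and the main switches is a
switch system. Its switch graph is a disjoint union of paths $\Pi_W$,
$W\in T$, where $\Pi_W$ has vertex set $O_W$, and the distance from $\sigma_W$
to $\omega_W$ on $\Pi_W$ is $\ell-2$.
\end{lemma}

\begin{proof}
A set that is dense in $G_1$ is dense in $G_0$, so it is a main block by
Proposition~\ref{prop:G0}, and it contains no deleted vertex. As $G_1$ is an
induced subgraph of $G_0$, surviving blocks are cliques and all main switches
are edges of $G_1$. The block $B_t(W^\circ,i,j)$ is destroyed exactly when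
$t=4$ and $i=j=\psi(\Sigma W^\circ)$. On the orbit $O_W$ the states of stage
$4$ have $W^\circ=W^\top$, so exactly one edge of the cycle is lost, the one
from $(4,W^\top,\psi,\psi)$ to $\sigma_W$ with $\psi=\psi(\Sigma W)$. What
remains is a path with $\ell-1$ edges from $\sigma_W$ to
$(4,W^\top,\psi,\psi)=\Phi(\omega_W)$, on which $\omega_W$ is the last vertex
but one.
\end{proof}

We shall leave $\Pi_W$ at $\omega_W$, one step before its end, because
$\omega_W$ lies in stage $3$, which is opposite to the stage of the starting
states $\sigma_W$.

\section{Linking the paths}\label{sec:link}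

Enumerate $T=\{W^1,\dots,W^m\}$, where $m=|T|\le L^4$. We want to join
$\omega_{W^k}$ to $\sigma_{W^{k+1}}$ in the switch graph. A single block
containing both switches would add edges between vertices of $G_1$ and
endanger Proposition~\ref{prop:G0}. Instead we use two blocks that share a new
switch, as in Example~\ref{ex:chain}, so that every new edge has a new
endpoint. This takes four new vertices per link. Using different vertices for
all links would cost about $4L^4$ vertices, far more than the roughly $8L^2M$
vertices of $G_1$. So new vertices are reused, under a rule that keeps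
different links from interacting.

The vertices of $G_1$ are called \emph{main}. Take four disjoint pools
$\mathcal G_1,\dots,\mathcal G_4$ of \emph{fresh} vertices, each of size
$N=\lceil L^2M/d\rceil$. For $1\le k<m$ let $x_k\in X_3$, $y_k\in Y_3$ be the
ends of the switch $\omega_{W^k}$, and let $x_k^+\in X_1$, $y_k^+\in Y_1$ be
the ends of the switch $\sigma_{W^{k+1}}$. For a choice of vertices
$g_{k,h}\in\mathcal G_h$ $(1\le h\le4)$, the $k$th \emph{link} consists of the
\emph{link blocks}
\[
A_k=\{x_k,y_k,g_{k,1},g_{k,2},g_{k,3}\},\qquad
C_k=\{x_k^+,y_k^+,g_{k,1},g_{k,2},g_{k,4}\},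
\]
and $D_k=A_k\cup C_k$ is its set of eight vertices. Let $\Gamma_k$ be the
graph on all main and fresh vertices whose edges are the pairs that contain a
fresh vertex and lie in $A_{k'}$ or $C_{k'}$ for some $k'\le k$; the graph
$\Gamma_0$ has no edges. Put $U=\lceil2L^4/N\rceil$. Then
$U\le2dL^2/M+1\le3dL^2/M$.

\begin{lemma}\label{lem:choice}
For large $d$ the vertices $g_{k,h}$ can be chosen so that
\begin{itemize}
\item[(L1)] for every $k$, any two vertices of $D_k$, at least one of which is
fresh, are at distance at least $3$ in $\Gamma_{k-1}$;
\item[(L2)] every fresh vertex lies in at most $U$ of the sets $D_k$.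
\end{itemize}
\end{lemma}

\begin{proof}
We first bound the number of links through a main vertex; this is where the
spreading of the cuts is used. Let $(p,q,i)\in X_3$ be equal to $x_k$. Then
$W^k$ has first row $(p,q)$ and $\psi(\Sigma W^k)=i$ in $\mathbb Z_M$. This
prescribes $(\Sigma W^k)_\nu$ modulo $b$ for $\nu\le d'$, hence
$r_\nu+s_\nu$ modulo $b$, where $(r,s)$ is the second row. As $I$ is a
complete residue system modulo $b$, there are $b$ choices for
$(r_\nu,s_\nu)$ if $\nu\le d'$, and $b^2$ choices if $\nu>d'$. So the vertex
lies in at most $b^{d'}b^{2(d-d')}=L^2/b^{d'}\le bL^2/M$ links. For a vertex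
of $X_1$ the matrix is $W^{k+1}$ and the counter is $\psi+1$; for vertices of
$Y_3$ and $Y_1$ the two rows change roles and the counter is read modulo
$M+1$. The count is the same, and other main vertices lie in no link.

We choose the $g_{k,h}$ one at a time, in the order of $k$ and then $h$.
Suppose (L1) and (L2) hold for the links before $k$. A link contributes $3$
edges at each of its main vertices and at most $7$ at each of its fresh
vertices. So for $d\ge b/7$ all degrees in $\Gamma_{k-1}$ are at most
\[
\max(3bL^2/M,\,7U)\le\Delta:=21dL^2/M .
\]
When $g_{k,h}$ is chosen, two kinds of vertices of $\mathcal G_h$ are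
excluded. Fewer than $L^4$ links have been built and each uses one vertex of
$\mathcal G_h$, so at most $L^4/U\le N/2$ vertices are already used $U$ times.
Also excluded are the vertices within distance $2$ in $\Gamma_{k-1}$ of
$x_k,y_k,x_k^+,y_k^+$ or of a vertex $g_{k,h'}$ with $h'<h$. Their number is
at most
\[
7(1+\Delta+\Delta^2)\le21\Delta^2=9261\,d^2L^4/M^2 .
\]
This is less than $L^2M/(2d)\le N/2$ as soon as $18522\,d^3L^2<M^3$, which
holds for large $d$ because $M^3\ge L^{2.1}$ by \eqref{eq:M} and
$L^{0.1}=b^{0.1d}$. So fewer than $N$ vertices are excluded.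
\end{proof}

Fix such a choice, and let $G$ be $G_1$ together with the fresh vertices and
all pairs inside link blocks. The only pairs of main vertices in link blocks
are $x_ky_k$ and $x_k^+y_k^+$, which are edges of $G_1$, so $G$ and $G_1$ have
the same edges between main vertices.

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(F1)] A pair of vertices containing a fresh vertex lies in at most one
$D_k$. The edges of $G[D_k]$ are exactly the pairs inside $A_k$ or inside
$C_k$; in particular there is no edge between $A_k\setminus C_k$ and
$C_k\setminus A_k$.
\item[(F2)] Every triangle of $G$ with at least two fresh vertices lies in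
some $D_k$.
\item[(F3)] All main neighbors of fresh vertices lie in
$\mathcal M=X_1\cup Y_1\cup X_3\cup Y_3$, and $G[\mathcal M]$ is bipartite.
\end{itemize}
\end{lemma}

\begin{proof}
(F1) In $\Gamma_k$ the vertex $g_{k,1}$ is adjacent to the other seven
vertices of $D_k$, so any two vertices of $D_k$ are at distance at most $2$ in
$\Gamma_k$ and in all later graphs. By (L1), a pair in $D_k$ containing a
fresh vertex lies in no $D_{k'}$ with $k'>k$. Now take an edge of $G[D_k]$. If
it contains a fresh vertex, it lies in some $A_{k'}$ or $C_{k'}$, and $k'=k$
by the first statement. If both ends are main, it is $x_ky_k$ or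
$x_k^+y_k^+$, because the stages $1$ and $3$ are non-adjacent.

(F2) Each edge of such a triangle contains a fresh vertex, so by (F1) it
belongs to a unique link. Let $uv$ be an edge whose link has the largest index
$k$, and let $w$ be the third vertex. If $w\notin D_k$, then $uw$ and $vw$
belong to earlier links, so $u$ and $v$ are at distance at most $2$ in
$\Gamma_{k-1}$, contradicting (L1). Hence the triangle lies in $D_k$.

(F3) The first statement holds by the definition of the link blocks. By (C),
the sets $X_1\cup X_3$ and $Y_1\cup Y_3$ are independent.
\end{proof}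

\begin{proposition}\label{prop:G}
Every $5$-set that is dense in $G$ is a surviving main block or a link block.
\end{proposition}

\begin{proof}
Let $S$ be dense in $G$, with $f$ fresh vertices. For $f=0$ the claim is part
of Lemma~\ref{lem:cut}.

\emph{The case $f=1$ is impossible.} Let $g\in S$ be fresh. If $g$ is adjacent
to the other four vertices, they lie in $\mathcal M$ by (F3). A bipartite
graph on four vertices has at most four edges, so two pairs are non-adjacent.
Otherwise $g$ is non-adjacent to exactly one vertex of $S$, and its three
neighbors form a triangle in the bipartite graph $G[\mathcal M]$.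

\emph{The case $f=2$ is impossible.} Let $g,g'\in S$ be fresh and
$v_1,v_2,v_3\in S$ main. Each $v_h$ is adjacent to $g$ or $g'$, so it lies in
$\mathcal M$, and $v_1,v_2,v_3$ do not form a triangle. So the non-adjacent
pair is among the $v_h$, and each $g,g',v_h$ is a triangle. By (F2) and (F1),
all $v_h$ lie in the unique $D_k$ containing $g$ and $g'$. Among three of the
vertices $x_k,y_k,x_k^+,y_k^+$, two lie in one stage and the third lies in the
opposite stage. This gives two non-adjacent pairs.

\emph{The case $f\ge3$.} Choose a fresh vertex $g\in S$ that is adjacent to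
all other vertices of $S$; it exists because the non-adjacent pair covers at
most two vertices. Let $g'\in S$ be another fresh vertex and $D_k$ the unique
link set containing the edge $gg'$. We show $S\subseteq D_k$. Let
$v\in S\setminus\{g,g'\}$. If $v\sim g'$, the triangle $g,g',v$ lies in some
link set by (F2), and this set is $D_k$ by (F1). Suppose $v\not\sim g'$, so
that $vg'$ is the only non-adjacent pair. Choose
$v'\in S\setminus\{g,g',v\}$, fresh if $v$ is main, which is possible as
$f\ge3$. Then $v'\sim g'$, so $v'\in D_k$ by the previous case. The triangle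
$g,v',v$ has at least two fresh vertices, so it lies in a link set containing
the pair $gv'$, and this set is $D_k$ by (F1).

Suppose $S$ is neither $A_k$ nor $C_k$. Then $S$ has $\lambda\ge1$ vertices in
$A_k\setminus C_k$ and $\lambda'\ge1$ vertices in $C_k\setminus A_k$, and
$\lambda+\lambda'\ge3$ since $|A_k\cap C_k|=2$. By (F1) there are
$\lambda\lambda'\ge2$ non-adjacent pairs, a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:count}

\emph{The switch system.} The blocks of $G$ are the surviving main blocks and
the link blocks. The switches are the main switches and the edges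
$f_k=g_{k,1}g_{k,2}$ for $1\le k<m$. Property (R) is
Proposition~\ref{prop:G}. A main block has no fresh vertex, so it contains
exactly its two main switches. By (F1), $f_k$ lies in no link block other than
$A_k$ and $C_k$. The block $A_k$ has one pair of main vertices, so its
switches are $\omega_{W^k}$ and $f_k$; likewise those of $C_k$ are $f_k$ and
$\sigma_{W^{k+1}}$. So (S) holds, and $\Lambda$ consists of the paths
$\Pi_{W^1},\dots,\Pi_{W^m}$ of Lemma~\ref{lem:cut} together with the paths
$\omega_{W^k},f_k,\sigma_{W^{k+1}}$ of length $2$. This graph is a tree, and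
its unique path from $\sigma_{W^1}$ to $\omega_{W^m}$ contains, for every $k$,
the segment of $\Pi_{W^k}$ from $\sigma_{W^k}$ to $\omega_{W^k}$.
Lemma~\ref{lem:switch} with $e_0=\sigma_{W^1}$ and Lemma~\ref{lem:typical}
give a graph $H$ on $V(G)$ with
\begin{equation}\label{eq:time}
\tau_{K_5}(H)\ge m(\ell-2)=|T|\,\bigl(4M(M+1)-2\bigr)\ge(1-o(1))\,4L^4M^2
\qquad(d\to\infty).
\end{equation}

\emph{The number of vertices.} We have $|X_t|=L^2M$ and $|Y_t|=L^2(M+1)$. In a
vertex $(c,\Theta,i^*,j^*)\in Z_t$ the vector $c$ has coordinates in
$\{-4a,\dots,4a\}$, and $8a+1\le4b$, so $c$ takes at most $4^dL$ values. The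
matrix $\Theta$ takes at most $P^{4\kappa}\le P^42^d$ values. Using
$M+1\le2L^{0.8}$ from \eqref{eq:M} and $L^{0.2}=b^{0.2d}>16^d$, we get
\[
|Z_t|\le4^dL\cdot P^42^d\cdot M(M+1)
\le L^2M\cdot2P^4\,8^dL^{-0.2}\le2P^4\,2^{-d}L^2M .
\]
The pools have at most $4L^2M/d+4$ vertices. Altogether
\[
|V(G)|\le8L^2M\Bigl(1+\frac1{2M}+\frac{P^4}{2^d}+\frac1{2d}
+\frac1{2L^2M}\Bigr)\le8L^2M(1+\delta_d),
\]
where $\delta_d=L^{-0.7}+P^42^{-d}+\frac1{2d}$ depends only on $d$ and tends
to $0$.

\emph{All large $n$.} The range \eqref{eq:M} is wide enough for consecutive
values of $d$ to cover all $n$. Given $n$, let $d$ be maximal with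
$32\,b^{2.7d}\le n$. Then $d\to\infty$ as $n\to\infty$, and we may assume that
$\delta_d\le\frac12$ and $b^{0.1d}\ge4b^{2.7}$. The latter gives
$n<32\,b^{2.7(d+1)}\le8b^{2.8d}=8L^{2.8}$. Put
\[
M=\left\lfloor\frac n{8L^2(1+\delta_d)}\right\rfloor .
\]
Then $M\le n/(8L^2)<L^{0.8}$. Also
$n/(8L^2(1+\delta_d))\ge32L^{2.7}/(12L^2)=\frac83L^{0.7}$, so $M\ge L^{0.7}$.
Thus \eqref{eq:M} holds and $|V(G)|\le n$. We add isolated vertices to reach
exactly $n$ vertices. A $5$-set containing an isolated vertex spans at most
$6$ edges, so we still have a switch system with the same $\Lambda$. Since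
$M\to\infty$ and $\delta_d\to0$, we have $M=(1-o(1))\,n/(8L^2)$, and
\eqref{eq:time} gives
\[
M_{K_5}(n)\ge(1-o(1))\,4L^4\cdot\frac{n^2}{64L^4}
=\Bigl(\frac1{16}-o(1)\Bigr)n^2 .
\]
Together with $M_{K_5}(n)\le\binom n2$ this proves Theorem~\ref{thm:main}.
\qed

\section{Larger cliques and the upper bound}\label{sec:general}

The lower bound in Theorem~\ref{thm:general} passes from $K_5$ to $K_r$ by
adding vertices that are adjacent to everything.

\begin{lemma}\label{lem:cone}
For $r\ge2$ and $n\ge1$ we have $M_{K_{r+1}}(n+1)\ge M_{K_r}(n)$.
\end{lemma}

\begin{proof}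
For a graph $J$ let $J+v$ be $J$ with a new vertex $v$ adjacent to all of
$V(J)$; it has the same non-edges as $J$. Let $e$ be a non-edge. If $e$ lies
in an $r$-set of $J$ whose other pairs are edges, then adding $v$ gives such
an $(r+1)$-set in $J+v$. Conversely, let $e$ lie in an $(r+1)$-set of $J+v$
whose other pairs are edges. Delete $v$ if the set contains it, and otherwise
any vertex not on $e$; this leaves such an $r$-set in $J$. So one step of the
$K_{r+1}$-process on $J+v$ adds the same pairs as one step of the
$K_r$-process on $J$. By induction the $K_{r+1}$-process starting with $H+v$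
is $(H_i+v)_{i\ge0}$, where $(H_i)_{i\ge0}$ is the $K_r$-process starting with
$H$, and the running times agree.
\end{proof}

For the upper bound we select one new edge from each step of the process. The
selected edges appear at distinct times, and this forbids dense multipartite
structures among them: once most of such a structure is present, the process
fills in the rest within two steps, while the last three selected edges need
three steps. Let $K_q(h)$ be the complete $q$-partite graph with parts of size
$h$, and let $\operatorname{ex}(n,J)$ be the largest number of edges of an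
$n$-vertex graph containing no copy of $J$. The Erd\H{o}s--Stone theorem
states that for fixed $q\ge2$ and $h\ge1$,
\[
\operatorname{ex}(n,K_q(h))=\Bigl(1-\frac1{q-1}+o(1)\Bigr)\frac{n^2}2 .
\]

\begin{lemma}\label{lem:free}
Let $r\ge5$, let $(H_i)_{i\ge0}$ be the $K_r$-process starting with $H$, and
let $\tau=\tau_{K_r}(H)$. For $1\le i\le\tau$ pick
$e_i\in E(H_i)\setminus E(H_{i-1})$, and let $J$ be the graph on $V(H)$ with
edges $e_1,\dots,e_\tau$. Then $J$ contains no copy of $K_{r-1}(7)$.
\end{lemma}

\begin{proof}
Suppose $B\subseteq J$ is a copy of $K_{r-1}(7)$. Call the three edges of $B$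
with the largest indices \emph{late}, and let $s$ be the largest index of an
edge of $B$ that is not late. All edges of $B$ that are not late lie in $H_s$,
and the largest index $i$ of a late edge satisfies $i\ge s+3$. Call a vertex
of $B$ \emph{good} if it is not an endpoint of a late edge. At most six
vertices are not good, so each part, having seven vertices, contains a good
vertex. Every edge of $B$ with a good endpoint lies in $H_s$.

First, let $u\ne u'$ lie in the same part of $B$. Take one good vertex from
each of the other $r-2$ parts. In $H_s$ these are adjacent to each other and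
to $u$ and $u'$. So $uu'\in E(H_{s+1})$.

Second, let $e_i=vv'$ with $v$ in the part $Q$ and $v'$ in the part $Q'\ne Q$.
Take one good vertex from each of the $r-2$ parts other than $Q'$; none of
them is $v$ or $v'$. In $H_s$ they are adjacent to each other and to $v'$, and
those outside $Q$ are adjacent to $v$. The one in $Q$ is adjacent to $v$ in
$H_{s+1}$ by the first step. So $v$ and $v'$ have $r-2$ pairwise adjacent
common neighbors in $H_{s+1}$, and $e_i\in E(H_{s+2})\subseteq E(H_{i-1})$.
This contradicts the choice of $e_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]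
Fix $r\ge5$. Applying Lemma~\ref{lem:cone} $r-5$ times and then
Theorem~\ref{thm:main} gives
$M_{K_r}(n)\ge M_{K_5}(n-r+5)\ge(\frac1{16}-o(1))n^2$. For the upper bound let
$H$ have $n$ vertices. The edges $e_1,\dots,e_\tau$ in Lemma~\ref{lem:free}
are distinct, so that lemma and the Erd\H{o}s--Stone theorem with $q=r-1$ give
\[
\tau_{K_r}(H)=|E(J)|\le\operatorname{ex}(n,K_{r-1}(7))
=\Bigl(1-\frac1{r-2}+o(1)\Bigr)\frac{n^2}2
=\Bigl(\frac{r-3}{2(r-2)}+o(1)\Bigr)n^2 .
\]
For $r=5$ the constant is $\frac13$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{LNPS}
Weichan Liu, Xiangxiang Nie, Sim\'on Piga, Bjarne Sch\"ulke,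
\emph{Upper bounds on the running time of bootstrap percolation},
arXiv:2604.22630 (2026).

\end{thebibliography}
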